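
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}

\title{Fusion for maximal tori in groups of birational self-maps}


\begin{abstract}
Let $k$ be an algebraically closed field of characteristic zero. A torus $T$ in a group $G$ satisfies the fusion property if every conjugation by an element of $G$ that carries a subset $S$ of $T$ into $T$ agrees on $S$ with conjugation by an element of the normalizer of $T$. We prove that every maximal torus, of any dimension, in the group $\mathrm{Bir}(V)$ of birational self-maps of an irreducible variety $V$ over $k$ has this property. In particular it holds for all $(n-3)$-dimensional maximal tori of the Cremona group of rank $n\ge 5$, which answers a question of Popov. Conversely, it fails for every nontrivial torus that is not maximal.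
\end{abstract}

\section{The question and the answer}

Throughout, $k$ is an algebraically closed field of characteristic zero, $V$ is an irreducible variety over $k$ with function field $F=k(V)$, and $\mathrm{Bir}(V)$ is its group of birational self-maps. The \emph{Cremona group} of rank $n$ is $\mathrm{Cr}_n=\mathrm{Bir}(\mathbb A^n)$. A \emph{torus} in $\mathrm{Bir}(V)$ is the image of a faithful rational action on $V$ of an algebraic torus $\mathbb G_m^r$. It carries the algebraic structure of $\mathbb G_m^r$, which does not depend on the choice of the action (see Section~\ref{sec:tori}). A torus is \emph{maximal} if it is not properly contained in another torus of $\mathrm{Bir}(V)$. The basic example is the diagonal torus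
\[
D_n=\{(x_1,\dots,x_n)\mapsto(t_1x_1,\dots,t_nx_n)\mid t_i\in k^*\}\subset \mathrm{Cr}_n .
\]

For a group $G$ and a subgroup $H$, consider the following property.

\begin{itemize}
\item[(F)] For every subset $S\subseteq H$ and every $g\in G$ with $gSg^{-1}\subseteq H$ there is $w\in N_G(H)$ such that $gsg^{-1}=wsw^{-1}$ for all $s\in S$.
\end{itemize}

If (F) holds, we say that the \emph{fusion theorem} holds for $H$ in $G$. To see what it measures when $H$ is commutative, put $H'=g^{-1}Hg$, so that $S\subseteq H\cap H'$. An element $w$ as in (F) exists if and only if $H'$ and $H$ are conjugate by an element of the centralizer $Z_G(S)$. Indeed, given $w$, the element $z=w^{-1}g$ centralizes $S$ and $zH'z^{-1}=w^{-1}Hw=H$. Conversely, if $z\in Z_G(S)$ and $zH'z^{-1}=H$, then $w=gz^{-1}$ does what is required. When $G$ is a linear algebraic group and $H$ is a maximal torus, $H$ and $H'$ are both maximal tori of the closed subgroup $Z_G(S)$, hence are conjugate in it, and (F) follows.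

The group $\mathrm{Bir}(V)$ is in general not a linear algebraic group, and this argument is not available there. The fusion theorem does hold for $D_n$ in $\mathrm{Cr}_n$, by a theorem of Serre, and every $n$-dimensional torus of $\mathrm{Cr}_n$ is maximal and conjugate to $D_n$. However, for $n\ge5$ the group $\mathrm{Cr}_n$ also has maximal tori of dimension $n-3$. So maximal tori need not be conjugate even in $Z_G(\{1\})=G$. Popov \cite{Popov} asked whether the fusion theorem holds for these tori. It does.

\begin{theorem}\label{thm:A}
If $T\subset\mathrm{Bir}(V)$ is a maximal torus, then \textup{(F)} holds for $T$ in $\mathrm{Bir}(V)$. In particular, for every $n\ge5$ the fusion theorem holds for every $(n-3)$-dimensional maximal torus of $\mathrm{Cr}_n$.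
\end{theorem}

In the next theorem and below, $N(T)$ is the normalizer of $T$ in $\mathrm{Bir}(V)$.

\begin{theorem}\label{thm:B}
Let $T\subset\mathrm{Bir}(V)$ be a torus.
\begin{enumerate}
\item[\textup{(1)}] \textup{(F)} holds for $T$ in $\mathrm{Bir}(V)$ if and only if $T$ is maximal or trivial.
\item[\textup{(2)}] If $T$ is maximal, $g\in\mathrm{Bir}(V)$ and $H=\{s\in T: gsg^{-1}\in T\}$, then the map $s\mapsto gsg^{-1}$ $(s\in H)$ is the restriction to $H$ of an algebraic automorphism of $T$. Every algebraic automorphism of $T$ is induced by an element of $N(T)$.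
\item[\textup{(3)}] If $T$ is not maximal, then every isomorphism of algebraic groups between closed subgroups of $T$ is induced by conjugation by some $g\in\mathrm{Bir}(V)$.
\end{enumerate}
\end{theorem}

\paragraph{The method.} Let $r=\dim T$ and let $E=F^T$ be the field of $T$-invariants. Then $F=E(t_1,\dots,t_r)$, where the $t_j$ are semi-invariants algebraically independent over $E$, and maximality of $T$ means that $E$ is not of the form $E'(z)$ with $z$ transcendental over $E'\supseteq k$ (Lemmas~\ref{lem:coord} and~\ref{lem:max}). An element $g\in\mathrm{Bir}(V)$ transports the obvious $\mathbb Z^r$-valued valuation of $F=E(t_1,\dots,t_r)$ to another one, $v$, whose residue field is again isomorphic to $E$. The integer matrix of the vectors $v(t_j)$ compares the characters of $s$ and of $gsg^{-1}$ when both lie in $T$ (Section~\ref{sec:compare}). Exceptional divisors of blow-ups of regular points are ruled. Since $E$ is not, $v$ cannot be centered in the wrong place, and this forces the matrix to be invertible over $\mathbb Z$ as soon as its determinant is nonzero (Sections~\ref{sec:one} and~\ref{sec:flags}).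 The remaining cases are settled by a lemma on surjections from $\mathbb Z^r$ (Section~\ref{sec:lattice}).

\section{Conventions and facts used}\label{sec:facts}

For $h\in\mathrm{Bir}(V)$ let $h^*:F\to F$, $f\mapsto f\circ h$. Thus $(h_1h_2)^*=h_2^*h_1^*$, and $h\mapsto h^*$ identifies $\mathrm{Bir}(V)$ with the opposite group of $\mathrm{Aut}_k(F)$.

A field extension $K/k$ is \emph{ruled} if $K=K'(z)$ with $k\subseteq K'$ and $z$ transcendental over $K'$. For instance $k$ itself is not ruled. A ring is \emph{essentially of finite type} (e.f.t.) over $k$ if it is a localization of a finitely generated $k$-algebra. The residue field of a local ring $R$ is denoted by $\kappa(R)$, its maximal ideal by $\mathfrak m_R$. A local ring $R'\supseteq R$ \emph{dominates} $R$ if $\mathfrak m_{R'}\cap R=\mathfrak m_R$.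

A valuation of a field $K$ is a homomorphism $v$ from $K^*$ to an ordered abelian group with $v(x+y)\ge\min(v(x),v(y))$ whenever $x,y,x+y\neq0$. Its ring, maximal ideal and residue field are $O_v$, $\mathfrak m_v$, $K_v$. For a subfield $L\subseteq K$ we write $L_v$ for the residue field of $v|_L$. If finitely many (at least one) nonzero elements have pairwise distinct values, then their sum is nonzero and its value is the smallest of these values. A valuation ring of $K$ is maximal, with respect to domination, among the local subrings of $K$. The group $\mathbb Z^r$ is ordered lexicographically; its standard basis is $\varepsilon_1,\dots,\varepsilon_r$.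

We use the following standard facts.

\begin{itemize}
\item[(i)] (Weil) A rational action of an algebraic torus on $V$ becomes regular on a suitable variety birational to $V$. (Sumihiro) A normal variety with a regular action of a torus is covered by invariant affine open sets.
\item[(ii)] (Hironaka) A finitely generated field over $k$ is the function field of a smooth projective variety. A subfield, containing $k$, of a finitely generated field over $k$ is finitely generated over $k$.
\item[(iii)] (Abhyankar's inequality) If $\mathrm{trdeg}_kK<\infty$ and $v$ is a valuation of $K$ trivial on $k$, then $\mathrm{trdeg}_kK_v+\mathrm{rat.rk}\,v(K^*)\le\mathrm{trdeg}_kK$.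
\item[(iv)] If $L\subseteq K$ and $w$ is a valuation of $K$, then $\mathrm{trdeg}(K_w/L_w)\le\mathrm{trdeg}(K/L)$.
\item[(v)] If $R$ is a local domain, e.f.t.\ over $k$, with fraction field $K$, then $\mathrm{trdeg}_kK=\dim R+\mathrm{trdeg}_k\kappa(R)$.
\item[(vi)] Let $R$ be a regular local ring of dimension $c\ge2$ with fraction field $K$. The blow-up of the closed point of $\mathrm{Spec}\,R$ is regular and integral, and its fiber over the closed point is a divisor isomorphic to $\mathbb P^{c-1}_{\kappa(R)}$. For $0\ne x\in\mathfrak m_R$ it contains the affine open set $\mathrm{Spec}\,R[\mathfrak m_R/x]$, where $R[\mathfrak m_R/x]\subset K$ is generated over $R$ by the quotients $y/x$, $y\in\mathfrak m_R$, and on it the fiber is given by $x=0$.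
\item[(vii)] Let $X(H)$ be the group of algebraic characters of a diagonalizable group $H$. If $H$ is a closed subgroup of a torus $T$, then restriction $X(T)\to X(H)$ is surjective. Homomorphisms $T\to T'$ of algebraic tori correspond to homomorphisms $X(T')\to X(T)$. A bijective homomorphism of algebraic groups in characteristic zero is an isomorphism.
\end{itemize}

\section{Tori in $\mathrm{Bir}(V)$}\label{sec:tori}

Let $T\subset\mathrm{Bir}(V)$ be a torus, $r=\dim T$, let $M=X(T)$ be its character lattice with a basis $\chi_1,\dots,\chi_r$, and let $E=F^T$. For $\alpha\in\mathbb Z^r$ put $\chi^\alpha=\prod\chi_j^{\alpha_j}$, and similarly for monomials $t^\alpha$.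

\begin{lemma}\label{lem:coord}
\begin{enumerate}
\item[\textup{(a)}] There are $t_1,\dots,t_r\in F$, algebraically independent over $E$, with $F=E(t_1,\dots,t_r)$ and $s^*t_j=\chi_j(s)t_j$ for $s\in T$. Hence, if $k(X)=E$, then $V$ is $T$-equivariantly birational to $T\times X$, where $T$ acts by translations on the first factor.
\item[\textup{(b)}] For each algebraic automorphism $\tau$ of $T$ there is $w\in N(T)$ with $wsw^{-1}=\tau(s)$ for all $s\in T$.
\item[\textup{(c)}] If $0\neq f\in F$ and $s^*f\in k^*f$ for all $s\in T$, then $f=e\,t^m$ with $e\in E^*$, $m\in\mathbb Z^r$. In particular $s\mapsto s^*f/f$ is an algebraic character of $T$.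
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By fact (i), after normalizing (the action lifts to the normalization), we may assume that $V$ is affine with a regular $T$-action. Then $k[V]$ is spanned by weight vectors. Let $M'\subseteq M$ be generated by their weights. The common kernel of the characters in $M'$ acts trivially, so it is trivial by faithfulness. Hence $M'=M$, because a nonzero finitely generated group $M/M'$ would have a nontrivial homomorphism to $k^*$, that is, there would be a nontrivial element of $T$ killed by $M'$. Taking products of weight vectors and of their inverses, we obtain semi-invariants $t_j\in F^*$ of weight $\chi_j$. A weight vector of weight $\chi^m$ is $t^m$ times an element of $E$, so $F=E(t_1,\dots,t_r)$. The maps $s^*$ are $E$-linear, and the $t^m$ are eigenvectors with distinct characters $\chi^m$. So they are linearly independent over $E$, and $t_1,\dots,t_r$ are algebraically independent over $E$. The field $E$ is finitely generated by fact (ii), so models $X$ exist.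

(b) On $T\times X$ take $w=\tau\times\mathrm{id}$. It sends $(\tau^{-1}(x),y)$ to $(x,y)$, so $wsw^{-1}(x,y)=(\tau(s\tau^{-1}(x)),y)=(\tau(s)x,y)$.

(c) Write $f=P/Q$ with $P,Q$ coprime in the unique factorization domain $E[t_1^{\pm1},\dots,t_r^{\pm1}]$, on which each $s^*$ acts by an automorphism. From $s^*f\in k^*f$ we see that $P$ divides $s^*P\cdot Q$ and $s^*P$ divides $P\cdot s^*Q$, so $P$ and $s^*P$ divide each other. Thus $s^*P=e\,t^mP$ for some unit $e\,t^m$, with $e\in E^*$ and $m\in\mathbb Z^r$ depending on $s$. As $s^*$ preserves the finite support of $P$, $m=0$. Comparing coefficients gives $\chi^\alpha(s)=e$ for every $\alpha$ in the support of $P$. So for every $s\in T$ all $\chi^\alpha(s)$, $\alpha\in\mathrm{supp}\,P$, coincide. Since distinct $\alpha$ give distinct characters, the support is one point, and $P$ is a monomial with coefficient in $E$. The same argument applies to $Q$.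
\end{proof}

Part (c) does not assume that $s\mapsto s^*f/f$ is algebraic. This is what makes abstract conjugations algebraic.

\begin{lemma}\label{lem:morphism}
Let $T,T'\subset\mathrm{Bir}(V)$ be tori and let $g\in\mathrm{Bir}(V)$ satisfy $gTg^{-1}\subseteq T'$. Then $s\mapsto gsg^{-1}$ is a morphism of algebraic groups $T\to T'$. In particular:
\begin{enumerate}
\item[\textup{(a)}] every $w\in N(T)$ induces an algebraic automorphism of $T$;
\item[\textup{(b)}] if $T\subsetneq T'$, then there is a nontrivial subtorus $T''\subset T'$ with $T'=T\times T''$.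
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\chi'_i$ be a basis of $X(T')$ and let $t'_i\in F$ be elements given by Lemma~\ref{lem:coord}(a) for $T'$. For $s\in T$ put $s'=gsg^{-1}\in T'$. From $gs=s'g$ we get $s^*g^*=g^*s'^*$, so $s^*(g^*t'_i)=\chi'_i(s')\,g^*t'_i$. By Lemma~\ref{lem:coord}(c) for $T$, $s\mapsto\chi'_i(gsg^{-1})$ is an algebraic character of $T$ for each $i$, which is the first claim. Applying it to $w$ and $w^{-1}$ gives (a). For (b) take $g=1$. The inclusion is a morphism, its image is a closed subtorus, and $T$ maps isomorphically onto it by fact (vii). The surjection $X(T')\to X(T)$ onto a free abelian group splits, so $T'=T\times T''$, and $T''\ne1$ because $T\neq T'$.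
\end{proof}

If the same subgroup of $\mathrm{Bir}(V)$ is the image of two faithful rational torus actions, the lemma with $g=1$, applied in both directions, shows that the two algebraic structures on it coincide.

\begin{lemma}\label{lem:max}
The torus $T$ is maximal if and only if $E=F^T$ is not ruled.
\end{lemma}

\begin{proof}
If $E=E'(z)$ is ruled, then $T\times\mathbb G_m$ acts faithfully on $F=E'(z,t_1,\dots,t_r)$, with $\mathbb G_m$ scaling $z$ and fixing $E'$ and all $t_j$. This gives a torus properly containing $T$.

Conversely, let $T$ be properly contained in a torus. By Lemma~\ref{lem:morphism}(b) there is a torus $T_1=T\times\mathbb G_m$ in $\mathrm{Bir}(V)$. Lemma~\ref{lem:coord}(a) for $T_1$ gives $F=E_1(z)(t_1,\dots,t_r)$, where $E_1=F^{T_1}$, the elements $z,t_1,\dots,t_r$ are algebraically independent over $E_1$, and $T$ fixes $E_1(z)$ and scales $t_j$ by $\chi_j$. We claim that $F^T=E_1(z)$. Let $f\in F^T$ and write $fQ=P$ with $Q=\sum q_\alpha t^\alpha\neq0$ and $P=\sum p_\alpha t^\alpha$, where $p_\alpha,q_\alpha\in E_1(z)$. The monomials $t^\alpha$ have distinct $T$-weights, so they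 are linearly independent over $F^T$, and $fq_\alpha=p_\alpha$ for all $\alpha$. Hence $f\in E_1(z)$, and $E=E_1(z)$ is ruled.
\end{proof}

\begin{example}\label{ex:fail}
Maximality is needed. Let $T=\{(x,y)\mapsto(sx,y)\}\subset D_2\subset\mathrm{Cr}_2$, and identify $T$ with $k^*$. Here $E=k(y)$ is ruled. The monomial map $g(x,y)=(x^2y,x^5y^3)$ is birational, as $2\cdot3-1\cdot5=1$. Since
\[
g(sx,y)=(s^2\cdot x^2y,\; s^5\cdot x^5y^3),
\]
$gsg^{-1}$ is the diagonal map with entries $(s^2,s^5)$. It lies in $T$ exactly when $s\in\mu_5$, and then it equals $s^2$. By Lemma~\ref{lem:morphism}(a), every element of $N(T)$ acts on $T\cong\mathbb G_m$ as $s\mapsto s^{\pm1}$, and this differs from $s\mapsto s^2$ on $\mu_5$. So (F) fails.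
\end{example}

For one-dimensional $T$, the proof of Theorem~\ref{thm:A} must therefore exclude maps such as $s\mapsto s^2$ on $\mu_5$ when $E$ is not ruled.

\section{A valuation that compares characters}\label{sec:compare}

Let $T\subset\mathrm{Bir}(V)$ be a torus of dimension $r\ge1$, with $t_j,\chi_j,M,E$ as in Section~\ref{sec:tori}. Let $g\in\mathrm{Bir}(V)$, and put
\[
H=\{s\in T: gsg^{-1}\in T\},\qquad c:H\to T,\quad c(s)=gsg^{-1}.
\]
Then $H$ is a subgroup and $c$ is a homomorphism. We do not know that $H$ is closed or that $c$ is algebraic, so we work with the group $\mathrm{Hom}(H,k^*)$ of all homomorphisms and with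
\[
\rho,\gamma:M\to\mathrm{Hom}(H,k^*),\qquad \rho(\chi)=\chi|_H,\quad \gamma(\chi)=\chi\circ c .
\]
If $\tau$ is an automorphism of $T$ and $\theta$ is the automorphism of $M$ with $\chi\circ\tau=\theta(\chi)$, then
\begin{equation}\label{eq:dual}
\tau|_H=c\quad\Longleftrightarrow\quad\gamma=\rho\circ\theta,
\end{equation}
because both sides say that $\chi(\tau(h))=\chi(c(h))$ for all $h\in H$, $\chi\in M$. So we look for $\theta\in\mathrm{GL}(M)$ with $\gamma=\rho\circ\theta$.

Each $s\in H$ has the eigenfunctions $t_j$ and also the eigenfunctions $y_i=g^*t_i$, and there is no evident relation between them. We compare them by their leading terms. Let $v_0:F^*\to\mathbb Z^r$ be the valuation with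
\[
v_0\Bigl(\sum_\alpha c_\alpha t^\alpha\Bigr)=\min\{\alpha:c_\alpha\neq0\}\qquad(c_\alpha\in E)
\]
on nonzero polynomials. It is additive on products of polynomials, as the lexicographic order is compatible with addition, so it extends to $F^*$. It is trivial on $E$, surjective, and $v_0\circ s^*=v_0$ for $s\in T$. If $v_0(P/Q)=0$, write $P=t^\alpha(p+P')$, $Q=t^\alpha(q+Q')$ with $p,q\in E^*$ and Laurent polynomials $P',Q'$ that are zero or of positive value. The residue class of $P/Q$ is that of $p/q$. So $E$ maps isomorphically onto the residue field of $v_0$. Put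
\[
v=v_0\circ(g^*)^{-1}:F^*\to\mathbb Z^r,\qquad v(t_j)=\sum_iN_{ij}\varepsilon_i,\quad N=(N_{ij})\in M_r(\mathbb Z),
\]
and let $N$ also denote the endomorphism of $M$ with $N(\chi_j)=\sum_iN_{ij}\chi_i$ (in additive notation).

\begin{lemma}\label{lem:compare}
\begin{enumerate}
\item[\textup{(a)}] The valuation $v$ is surjective and trivial on $k$, and $F_v\cong E$ over $k$.
\item[\textup{(b)}] $\rho=\gamma\circ N$.
\item[\textup{(c)}] $\rho(M)=\gamma(M)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By transport of structure, $v$ is surjective and trivial on $k$, $v(y_i)=\varepsilon_i$, and $g^*(E)$ maps isomorphically onto $F_v$.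

(b) Let $s\in H$. From $gs=c(s)g$ we get $s^*g^*=g^*c(s)^*$. Hence $s^*y_i=\chi_i(c(s))\,y_i$, and $s^*$ is the identity on $g^*(E)$. Moreover $(g^*)^{-1}s^*=c(s)^*(g^*)^{-1}$, so $v\circ s^*=v_0\circ c(s)^*\circ(g^*)^{-1}=v$. Consequently $s^*$ acts on $F_v$, and it acts trivially, since every residue class is represented by an element of $g^*(E)$. The element $u_j=t_j\prod_iy_i^{-N_{ij}}$ has $v(u_j)=0$ and
\[
s^*u_j=\chi_j(s)\prod_i\chi_i(c(s))^{-N_{ij}}\;u_j .
\]
Its residue class is nonzero and fixed by $s^*$, so the scalar equals $1$:
\begin{equation}\label{eq:N}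
\chi_j(s)=\prod_i\chi_i(c(s))^{N_{ij}}\qquad(s\in H,\ 1\le j\le r).
\end{equation}
This is $\rho(\chi_j)=\gamma(N\chi_j)$.

(c) By (b), $\rho(M)\subseteq\gamma(M)$. Apply (b) to $g^{-1}$ instead of $g$. The subgroup $\{s\in T:g^{-1}sg\in T\}$ is $c(H)$ and the homomorphism is $c^{-1}$, so there is an integer matrix $N'$ with $\chi_j(c(s))=\prod_i\chi_i(s)^{N'_{ij}}$ for $s\in H$. Thus $\gamma=\rho\circ N'$ and $\gamma(M)\subseteq\rho(M)$.
\end{proof}

If $N$ is invertible over $\mathbb Z$, then $\theta=N^{-1}$ solves our problem. But $N$ need not be invertible.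

\begin{example}\label{ex:N}
For $V=\mathbb A^1$, $T=D_1$ and $g(x)=x+1$ we have $y_1=x+1$, so $v$ is the order of vanishing at $x=-1$ and $N=v(x)=0$. By \eqref{eq:N}, $H=\{1\}$, and there is nothing to prove. In Example~\ref{ex:fail} we have $t_1=x$, $g^*x=x^2y$ and $g^*y=x^5y^3$, so $v(x^2y)=1$ and $v(x^5y^3)=0$, which give $v(x)=3$ and $v(y)=-5$. So $N=3$, which agrees with $s=(s^2)^3$ on $\mu_5$. Here $v$ is not trivial on $E=k(y)$.
\end{example}

\section{Exceptional divisors are ruled, and one-dimensional tori}\label{sec:one}

A \emph{divisorial valuation} of a finitely generated field $K/k$ is a valuation $w:K^*\to\mathbb Z$, not identically zero, trivial on $k$, with $\mathrm{trdeg}_kK_w=\mathrm{trdeg}_kK-1$.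

\begin{lemma}[Zariski, Abhyankar]\label{lem:zariski}
Let $R$ be a regular local ring, e.f.t.\ over $k$, with fraction field $K$ and $\dim R\ge1$, dominated by the ring $O_w$ of a divisorial valuation $w$ of $K$. Then $O_w$ is e.f.t.\ over $k$, so $K_w$ is finitely generated over $k$. Moreover:
\begin{enumerate}
\item[\textup{(a)}] if $\dim R=1$, then $O_w=R$;
\item[\textup{(b)}] if $\dim R\ge2$, then $K_w=L'(z)$ for a field $\kappa(R)\subseteq L'\subseteq K_w$ and $z$ transcendental over $L'$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $\dim R=1$, then $R$ is a discrete valuation ring of $K$ dominated by $O_w$, so $O_w=R$ by maximality of valuation rings.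

Let $\dim R\ge2$. We blow up the center of $w$ repeatedly. Put $R_0=R$. As long as $\dim R_i\ge2$, choose $x_i\in\mathfrak m_{R_i}\setminus\{0\}$ of smallest $w$-value. Then $R_i[\mathfrak m_{R_i}/x_i]\subset O_w$, and we let $R_{i+1}$ be its localization at the prime ideal cut out by $\mathfrak m_w$. By fact (vi), $R_{i+1}$ is the local ring of the blow-up of the closed point of $\mathrm{Spec}\,R_i$ at a point where $x_i$ vanishes, that is, at a point of the exceptional divisor. So $R_{i+1}$ is regular, e.f.t.\ over $k$, of dimension at least $1$; it dominates $R_i$ and is dominated by $O_w$.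

\emph{The process stops.} Suppose that $\dim R_i\ge2$ for all $i$. We claim that $O_w=\bigcup R_i$. Let $f=a/b\in O_w$ with $a,b\in R_i$, $a\neq0$. If $w(b)=0$, then $b$ is a unit of $R_i$ and $f\in R_i$. If $w(b)>0$, then $w(a)\ge w(b)>0$, so $a,b\in\mathfrak m_{R_i}$ and $f=(a/x_i)/(b/x_i)$ with $a/x_i,b/x_i\in R_{i+1}$ and $w(b/x_i)<w(b)$; conclude by induction on $w(b)$. Hence $K_w=\bigcup\kappa(R_i)$, an increasing union. By fact (v), $\mathrm{trdeg}_k\kappa(R_i)\le\mathrm{trdeg}_kK-2$ for all $i$, so $\mathrm{trdeg}_kK_w\le\mathrm{trdeg}_kK-2$. This contradicts the assumption that $w$ is divisorial.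

\emph{The last step.} Let $i\ge1$ be the first index with $\dim R_i=1$. As in (a), $O_w=R_i$, which is e.f.t.\ over $k$. It is the local ring of the blow-up at a codimension-one point lying on the integral divisor $\mathbb P^{c-1}_{\kappa(R_{i-1})}$, $c=\dim R_{i-1}\ge2$. So this point is the generic point of the divisor, and $K_w=\kappa(R_{i-1})(z_1,\dots,z_{c-1})$ with $z_j$ algebraically independent over $\kappa(R_{i-1})$. As $\kappa(R)\subseteq\kappa(R_{i-1})$, we may take $L'=\kappa(R_{i-1})(z_1,\dots,z_{c-2})$ and $z=z_{c-1}$.
\end{proof}

\paragraph{One-dimensional maximal tori.} Here is the main idea in the smallest case. Let $T$ be maximal with $r=1$, identify $T$ with $k^*$ by $\chi_1$, and write $t=t_1$, $N=v(t)\in\mathbb Z$. By \eqref{eq:N},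
\[
s=c(s)^N\qquad(s\in H).
\]
If $N=0$, then $H$ is trivial. Let $N\ne0$, and let $\tau$ be whichever of $t,t^{-1}$ has $v(\tau)=|N|>0$. By Lemma~\ref{lem:compare}(a), $v:F^*\to\mathbb Z$ is a divisorial valuation of $F=E(\tau)$ with residue field isomorphic to $E$. Let $X$ be a smooth projective model of $E$. By the valuative criterion of properness applied to $X$, and since $\tau\in O_v$, there is a morphism $\mathrm{Spec}\,O_v\to X\times\mathbb A^1$, where $\tau$ is the coordinate of $\mathbb A^1$. Let $\xi$ be the image of the closed point and $R$ the local ring at $\xi$. Then $O_v$ dominates $R$, and $\xi\in X\times\{0\}$ because $v(\tau)>0$.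

If $\xi$ is not the generic point of $X\times\{0\}$, then $\dim R\ge2$ and $F_v\cong E$ is ruled by Lemma~\ref{lem:zariski}(b), which Lemma~\ref{lem:max} forbids. So $\xi$ is the generic point of $X\times\{0\}$, and $O_v=R$ has uniformizer $\tau$. As $v$ is surjective, $|N|=v(\tau)=1$. Hence $c(s)=s^N$ on $H$ with $N=\pm1$, the restriction of an automorphism of $T$.

\medskip
The tori in Popov's question have dimension $n-3\ge2$, and for $r\ge2$ three things change.
\begin{itemize}
\item On the model $\mathbb A^r\times X$ with coordinates $y_1,\dots,y_r$ on $\mathbb A^r$ and $k(X)=g^*(E)$, the divisor $\{y_1=0\}$ has function field isomorphic to $E(t_2,\dots,t_r)$, which is ruled, so a single divisorial valuation carries no contradiction. We must go down the whole flag $\{y_1=\dots=y_i=0\}$ to reach a field isomorphic to $E$. This is why $v$ takes values in $\mathbb Z^r$.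
\item If the center is wrong at some stage, we obtain a ruled residue field in the middle of the flag. We must show that ruledness persists until the end.
\item $N$ may be singular although $H\ne1$.
\end{itemize}
The next section deals with the first two points, Section~\ref{sec:lattice} with the third.

\section{Flags with a non-ruled last member}\label{sec:flags}

\begin{proposition}\label{prop:key}
Let $E/k$ be a finitely generated field, $r\ge1$, and $F=E(t_1,\dots,t_r)$ with $t_j$ algebraically independent over $E$. Let $v:F^*\to\mathbb Z^r$ be a surjective valuation, trivial on $k$, with $\mathrm{trdeg}_kF_v=\mathrm{trdeg}_kE$. Assume that $F_v$ is not ruled and that $v(t_1),\dots,v(t_r)$ are linearly independent over $\mathbb Z$. Then $v$ is trivial on $E$, and $v(t_1),\dots,v(t_r)$ is a basis of $\mathbb Z^r$.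
\end{proposition}

The idea is to split off the coordinates of $v$ one at a time and to repeat the one-dimensional argument $r$ times. At each step either the center is the right one, and the residue field is again purely transcendental over $E$, or the residue field is ruled. In the second case all later residue fields, including the last one, $F_v$, are ruled as well.

\begin{proof}
Let $e=\mathrm{trdeg}_kE$ and let $X$ be a smooth projective model of $E$.

\medskip
\noindent\textbf{The data.} For $i=0,\dots,r$ and $q=r-i$ we construct:
\begin{itemize}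
\item a finitely generated field $K_i/k$ with $\mathrm{trdeg}_kK_i=q+e$, and a valuation $\nu_i:K_i^*\to\mathbb Z^q$, trivial on $k$, with residue field $F_v$;
\item elements $\tau_1,\dots,\tau_q\in K_i^*$ with linearly independent values $\nu_i(\tau_j)$; we put $\kappa_i=k(\tau_1,\dots,\tau_q)$;
\end{itemize}
such that at least one of the following holds:
\begin{itemize}
\item[(P)] $K_i=E(\tau_1,\dots,\tau_q)$ with $\tau_j$ algebraically independent over $E$;
\item[(R)] $K_i=L(z)$ with $\kappa_i\subseteq L$ and $z$ transcendental over $L$.
\end{itemize}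
For $i=0$ take $K_0=F$, $\nu_0=v$, $\tau_j=t_j$; then (P) holds.

The condition $\kappa_i\subseteq L$ in (R) is what makes ruledness persist. A divisorial valuation of $L(z)$ may be trivial on $L$, and then its residue field need not be ruled: the $z$-adic valuation has residue field $L$. The elements $\tau_j$ in $L$ guarantee that the valuations we meet are nontrivial on $L$.

\medskip
\noindent\textbf{The step from $i$ to $i+1$} $(q\ge1)$. Let $w:K_i^*\to\mathbb Z$ be the first coordinate of $\nu_i$. It is a valuation, because projection to the first coordinate preserves the weak order. The $\nu_i(\tau_j)$ are $q$ independent vectors of $\mathbb Z^q$, so the $w(\tau_j)$ are not all zero. Replacing the $\tau_j$ by monomials in them by means of a matrix in $\mathrm{GL}_q(\mathbb Z)$, which affects neither $\kappa_i$ nor any of the conditions, we may assume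
\[
w(\tau_1)>0,\qquad w(\tau_2)=\dots=w(\tau_q)=0.
\]
Let $\kappa'=k(\tau_2,\dots,\tau_q)$. If $P$ is a nonzero polynomial over $k$, the nonzero terms of $P(\tau_2,\dots,\tau_q)$ have distinct $\nu_i$-values with first coordinate $0$. Hence $P(\tau_2,\dots,\tau_q)\ne0$ and $w(P(\tau_2,\dots,\tau_q))=0$. So $\tau_2,\dots,\tau_q$ are algebraically independent over $k$, $w$ is trivial on $\kappa'$, and $\kappa'\subset O_w$ embeds in
\[
K_{i+1}:=(K_i)_w .
\]
For $u\in K_i^*$ with $w(u)=0$ let $\nu_{i+1}(\bar u)$ consist of the last $q-1$ coordinates of $\nu_i(u)$. This depends only on the residue class: if $\bar u=\bar u'$, then $u=u'(1+x)$ with $x=0$ or $w(x)>0$, in the latter case $\nu_i(x)>0$, and so $\nu_i(1+x)=0$. Thus $\nu_{i+1}$ is a valuation of $K_{i+1}$, trivial on $k$. Its ring is the image of $O_{\nu_i}\subset O_w$, and $\mathfrak m_w\subset\mathfrak m_{\nu_i}$, so its residue field is $F_v$. The new elements are $\bar\tau_2,\dots,\bar\tau_q$. Their values are independent, and $\kappa_{i+1}$ is the image of $\kappa'$. Abhyankar's inequality for $\nu_{i+1}$ and for $w$ gives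
\[
q-1+e\le\mathrm{trdeg}_kK_{i+1}\le\mathrm{trdeg}_kK_i-1=q-1+e .
\]
So $w$ is divisorial and $\mathrm{trdeg}_kK_{i+1}=q-1+e$. It remains to show that $K_{i+1}$ is finitely generated over $k$ and satisfies (P) or (R).

\medskip
\noindent\textbf{If $K_i$ satisfies (P).} The valuative criterion for $X$, together with $\tau_1\in O_w$ and $\kappa'\subset O_w$, gives a morphism
\[
\mathrm{Spec}\,O_w\to Y:=X\times\mathbb A^1\times\mathrm{Spec}\,\kappa'
\]
with $\tau_1$ as the coordinate of $\mathbb A^1$. As $\kappa'$ is the function field of $\mathbb A^{q-1}$ with coordinates $\tau_2,\dots,\tau_q$, the local rings of $Y$ are the local rings of the smooth integral variety $X\times\mathbb A^1\times\mathbb A^{q-1}$ at the points over the generic point of $\mathbb A^{q-1}$. They are regular and e.f.t.\ over $k$, with fraction field $E(\tau_1,\dots,\tau_q)=K_i$. Let $R$ be the local ring of $Y$ at the image of the closed point of $\mathrm{Spec}\,O_w$. Then $O_w$ dominates $R$, $\kappa'\subset R$, and $0\ne\tau_1\in\mathfrak m_R$, so $\dim R\ge1$. By Lemma~\ref{lem:zariski}, $K_{i+1}$ is finitely generated over $k$.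

\emph{Let $\dim R=1$.} Then $R$ is the local ring of $Y$ at a point that has codimension one in $Y$ and lies on the divisor $\{\tau_1=0\}=X\times\mathrm{Spec}\,\kappa'$. This divisor is a localization of the integral variety $X\times\mathbb A^{q-1}$, so it is integral and the point is its generic point. By Lemma~\ref{lem:zariski}(a), $O_w=R$. The generic point of the divisor lies over the generic point of $X$, so $E\subset R$ and $w$ is trivial on $E$. The residue field is $K_{i+1}=E(\bar\tau_2,\dots,\bar\tau_q)$ with $\bar\tau_j$ algebraically independent over $E$, where $E$ is identified with its image. This is (P).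

\emph{Let $\dim R\ge2$.} By Lemma~\ref{lem:zariski}(b), $K_{i+1}=L'(z')$ with $L'\supseteq\kappa(R)\supseteq\kappa_{i+1}$ and $z'$ transcendental over $L'$. This is (R).

\medskip
\noindent\textbf{If $K_i$ satisfies (R).} We have $K_i=L(z)$ and $\kappa_i\subseteq L$; the field $L$ is finitely generated over $k$ by fact (ii). As $\tau_1\in L$ and $w(\tau_1)>0$, $w|_L$ is nontrivial. By fact (iv), $\mathrm{trdeg}(K_{i+1}/L_w)\le1$, so
\[
\mathrm{trdeg}_kL_w\ge\mathrm{trdeg}_kK_{i+1}-1=\mathrm{trdeg}_kK_i-2=\mathrm{trdeg}_kL-1 .
\]
Together with Abhyankar's inequality this shows that $w|_L$ is divisorial. Let $R_1=O_w\cap L$ be its discrete valuation ring. It is e.f.t.\ over $k$ by Lemma~\ref{lem:zariski}, applied to the local ring at the center of $w|_L$ on a smooth projective model of $L$; this ring has dimension at least $1$ since $w|_L$ is nontrivial. Moreover $\kappa'\subset R_1$.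

Replacing $z$ by $z^{-1}$ if necessary, we may assume $z\in O_w$. Let $R$ be the localization of $R_1[z]$ at the prime ideal $\mathfrak p=\mathfrak m_w\cap R_1[z]$. Since $R_1[z]$ is a polynomial ring over a discrete valuation ring, $R$ is regular of dimension at most $2$ and e.f.t.\ over $k$. Its fraction field is $K_i$, it is dominated by $O_w$, and $\kappa(R)\supseteq L_w\supseteq\kappa_{i+1}$. A uniformizer $\pi$ of $R_1$ lies in $\mathfrak m_R$, so $\dim R\in\{1,2\}$. By Lemma~\ref{lem:zariski}, $K_{i+1}$ is finitely generated over $k$.

\emph{Let $\dim R=1$.} Then $\mathfrak p$ has height one and contains the nonzero prime ideal $\pi R_1[z]$, so $\mathfrak p=\pi R_1[z]$. By Lemma~\ref{lem:zariski}(a), $O_w=R$. Hence $K_{i+1}=L_w(\bar z)$, the fraction field of $R_1[z]/\pi R_1[z]=L_w[\bar z]$, with $\bar z$ transcendental over $L_w\supseteq\kappa_{i+1}$. This is (R).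

\emph{Let $\dim R=2$.} Lemma~\ref{lem:zariski}(b) gives $K_{i+1}=L'(z')$ with $L'\supseteq\kappa(R)\supseteq\kappa_{i+1}$ and $z'$ transcendental over $L'$. This is (R).

\medskip
\noindent\textbf{Conclusion.} For $i=r$ the valuation $\nu_r$ is trivial, so $K_r=F_v$, and $\kappa_r=k$. If (R) held at some stage, it would hold at all later stages, and for $i=r$ it says that $F_v$ is ruled. So (R) never holds. Hence (P) holds at every stage, and at every step the ring $R$ of case (P) has dimension $1$. By that case, $w$ is trivial on $E$ at every step. On $E^*$ the valuation $w$ of the step from $i$ to $i+1$ is the $(i+1)$-st coordinate of $v$, since the first $i$ coordinates vanish there by the previous steps. Thus all coordinates of $v$ vanish on $E^*$, that is, $v$ is trivial on $E$.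

Since the $v(t_j)$ are independent, the nonzero terms of a nonzero polynomial $\sum c_\alpha t^\alpha\in E[t_1,\dots,t_r]$ have distinct values $\sum_j\alpha_jv(t_j)$, and the value of the polynomial is one of them. So $v(F^*)$ is generated by $v(t_1),\dots,v(t_r)$. As $v$ is surjective, these $r$ vectors generate $\mathbb Z^r$ and form a basis of it.
\end{proof}

The last two assumptions on $v$ both matter: Example~\ref{ex:N} shows that the conclusion fails if $F_v$ is ruled ($v(x)=3$ on $k(y)(x)$) or if the $v(t_j)$ are dependent ($v(x)=0$ on $k(x)$).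

\section{A lemma on surjections from $\mathbb Z^r$}\label{sec:lattice}

When $N$ is singular, Proposition~\ref{prop:key} does not apply. But then, as we shall see, $\rho(M)$ is generated by fewer than $r$ elements, and the next lemma supplies $\theta$.

\begin{lemma}\label{lem:surj}
Let $r\ge1$. If an abelian group $A$ is generated by fewer than $r$ elements and $\rho,\gamma:\mathbb Z^r\to A$ are surjective, then $\gamma=\rho\circ\theta$ for some $\theta\in\mathrm{GL}_r(\mathbb Z)$.
\end{lemma}

With $r$ generators instead of fewer the lemma is false: take $r=1$, $A=\mathbb Z/5$, $\rho(1)=1$, $\gamma(1)=2$.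

\begin{proof}
\emph{Claim.} Let $A=\bigoplus_{i=1}^r(\mathbb Z/d_i)a_i$ with $d_1\mid d_2\mid\dots\mid d_r$ and $d_i\ge0$, where $d_i=0$ and $d_i=1$ are allowed. Then every generating $r$-tuple $(v_1,\dots,v_r)$ of $A$ is carried by right multiplication by some element of $\mathrm{SL}_r(\mathbb Z)$ to $(ua_1,a_2,\dots,a_r)$ with $u\in\mathbb Z$.

We use induction on $r$; the case $r=1$ is clear. Let $r\ge2$. The last coordinates of $v_1,\dots,v_r$ generate $\mathbb Z/d_r$. They lift to integers $b_1,\dots,b_r$ with $\gcd(b_1,\dots,b_r)=1$. If $d_r=0$, this is automatic. If $d_r>0$, take any lifts with $b_1\ne0$ and put $g_0=\gcd(b_1,b_3,\dots,b_r)\neq0$. Then $\gcd(g_0,b_2,d_r)=1$. There is an integer $l$ with $b_2+ld_r$ prime to $g_0$: if a prime $p\mid g_0$ divides $d_r$, then $p\nmid b_2$ and any $l$ works for $p$; for the other primes $p\mid g_0$ choose $l$ modulo $p$ so that $p\nmid b_2+ld_r$. Replace $b_2$ by $b_2+ld_r$.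

Since $r\ge2$, some element of $\mathrm{SL}_r(\mathbb Z)$ carries the primitive row $(b_1,\dots,b_r)$ to $(0,\dots,0,1)$. After applying it to our tuple, $v_1,\dots,v_{r-1}$ lie in $A'=\bigoplus_{i<r}(\mathbb Z/d_i)a_i$, and $v_r=x+a_r$ with $x\in A'$. If $\sum n_jv_j\in A'$, then $d_r\mid n_r$. Now $d_rx=0$, because every $d_i$ divides $d_r$, and $d_ra_r=0$; so $n_rv_r=0$. Hence $v_1,\dots,v_{r-1}$ generate $A'$. Subtracting from $v_r$ an integral combination of them equal to $x$, we reach $v_r=a_r$. The induction hypothesis for $A'$ and $(v_1,\dots,v_{r-1})$ proves the claim.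

In the lemma, write $A$ as in the claim. As $A$ has fewer than $r$ generators, we may take $d_1=1$, so $a_1=0$. Let $e_j$ be the standard basis of $\mathbb Z^r$. Right multiplication of the tuple $(\rho(e_j))$ by a matrix $P$ corresponds to replacing $\rho$ by $\rho\circ P$. By the claim there are $P,P'\in\mathrm{SL}_r(\mathbb Z)$ such that $\rho\circ P$ and $\gamma\circ P'$ both correspond to $(0,a_2,\dots,a_r)$. So $\gamma=\rho\circ PP'^{-1}$.
\end{proof}

\section{Proof of Theorem \ref{thm:A} and of Theorem \ref{thm:B}(2)}\label{sec:proof}

Let $T$ be a maximal torus, $r=\dim T$. If $r=0$, everything is trivial, so let $r\ge1$. Let $g\in\mathrm{Bir}(V)$, and use the notation of Section~\ref{sec:compare}. By Lemma~\ref{lem:compare}(c), $\rho(M)=\gamma(M)=:A$, so $\rho$ and $\gamma$ are surjections $M\to A$.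

\medskip
\noindent\textbf{There is $\theta\in\mathrm{GL}(M)$ with $\gamma=\rho\circ\theta$.} If $A$ is generated by fewer than $r$ elements, this is Lemma~\ref{lem:surj}.

Otherwise, as $A$ is generated by $r$ elements but not by fewer, $A\cong\bigoplus_{i=1}^r\mathbb Z/d_i$ with $d_1\mid\dots\mid d_r$, $d_i\ge0$ and $d_1\ne1$. Choose a prime $p$ dividing $d_1$ (any prime if $d_1=0$). Then $A/pA\cong(\mathbb Z/p)^r$, so the surjections $M/pM\to A/pA$ induced by $\rho$ and $\gamma$ are isomorphisms. By Lemma~\ref{lem:compare}(b), $\rho=\gamma\circ N$, so $N$ is invertible modulo $p$. In particular $\det N\ne0$, that is, $v(t_1),\dots,v(t_r)$ are linearly independent. By Lemma~\ref{lem:compare}(a), $v$ is surjective and trivial on $k$, and $F_v\cong E$ over $k$. By Lemma~\ref{lem:max}, $E$ is not ruled; this is where maximality is used. So Proposition~\ref{prop:key} applies and shows that $v(t_1),\dots,v(t_r)$ form a basis of $\mathbb Z^r$. Hence $N\in\mathrm{GL}_r(\mathbb Z)$, and $\gamma=\rho\circ N^{-1}$.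

\medskip
\noindent\textbf{End of the proof.} Let $\tau$ be the automorphism of $T$ with $\chi\circ\tau=\theta(\chi)$ for $\chi\in M$. By \eqref{eq:dual}, $\tau|_H=c$. This is the first statement of Theorem~\ref{thm:B}(2); the second one is Lemma~\ref{lem:coord}(b). That lemma also gives $w\in N(T)$ with $wsw^{-1}=\tau(s)$ for all $s\in T$. So $whw^{-1}=ghg^{-1}$ for all $h\in H$. If $S\subseteq T$ is any subset with $gSg^{-1}\subseteq T$, then $S\subseteq H$, and (F) follows. \qed

\medskip
For $V=\mathbb A^n$ and $T=D_n$ we have $E=k$, and the argument recovers Serre's theorem.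

\section{Tori that are not maximal}\label{sec:converse}

\begin{proof}[Proof of Theorem \ref{thm:B}(3)]
Let $T$ be non-maximal, $r=\dim T$. By Lemma~\ref{lem:morphism}(b), $\mathrm{Bir}(V)$ contains a torus $T_1=T\times\mathbb G_m$. The extra factor gives the room that Lemma~\ref{lem:surj} needs. Let $c:H\to H'$ be an isomorphism of algebraic groups between closed subgroups of $T$. The homomorphisms $M\to X(H)$ given by $\chi\mapsto\chi|_H$ and $\chi\mapsto\chi\circ c$ are surjective by fact (vii). Extend both by zero on the second summand to surjections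
\[
\rho_1,\gamma_1:X(T_1)=M\oplus\mathbb Z\to X(H).
\]
For $\chi\in X(T_1)$ we still have $\rho_1(\chi)=\chi|_H$ and $\gamma_1(\chi)=\chi\circ c$, since $H$ and $H'$ lie in $T\times\{1\}$. As $X(H)$ is generated by $r<r+1$ elements, Lemma~\ref{lem:surj} yields $\theta_1\in\mathrm{GL}(X(T_1))$ with $\gamma_1=\rho_1\circ\theta_1$. The automorphism $\tau_1$ of $T_1$ with $\chi\circ\tau_1=\theta_1(\chi)$ satisfies
\[
\chi(\tau_1(h))=\rho_1(\theta_1\chi)(h)=\gamma_1(\chi)(h)=\chi(c(h))\qquad(h\in H,\ \chi\in X(T_1)),
\]
so $\tau_1|_H=c$. By Lemma~\ref{lem:coord}(b) for $T_1$ there is $g\in\mathrm{Bir}(V)$ with $gsg^{-1}=\tau_1(s)$ for all $s\in T_1$. Thus $c$ is induced by $g$.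
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:B}(1)]
If $T$ is trivial, (F) holds with $w=1$. If $T$ is maximal, (F) is Theorem~\ref{thm:A}. Let $T$ be neither, identify $T$ with $\mathbb G_m^r$, $r\ge1$, and put $S=T[5]\cong\mu_5^r$. The map
\[
c(s_1,\dots,s_r)=(s_1^2,s_2,\dots,s_r)
\]
is an automorphism of the closed subgroup $S$. By Theorem~\ref{thm:B}(3) there is $g\in\mathrm{Bir}(V)$ with $gsg^{-1}=c(s)$ for $s\in S$; in particular $gSg^{-1}=S\subset T$. Suppose that some $w\in N(T)$ satisfies $wsw^{-1}=c(s)$ for all $s\in S$. By Lemma~\ref{lem:morphism}(a), $w$ induces an algebraic automorphism of $T$, given by a matrix in $\mathrm{GL}_r(\mathbb Z)$. So it acts on $T[5]\cong(\mathbb Z/5)^r$ with determinant $\pm1$. But $c$ has determinant $2\not\equiv\pm1\pmod5$, a contradiction. Hence (F) fails for $T$.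
\end{proof}

\begin{thebibliography}{9}
\bibitem{Popov} Vladimir L. Popov, \emph{Tori in the Cremona groups}, arXiv:1207.5205 (2012).
\end{thebibliography}

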